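# Stable twisted ideal sheaves of curves on a cubic threefold

Throughout we work over $\mathbf C$. All functors are derived, $H^*(G)=\bigoplus_i H^i(G)$, and $\hom^i$, $\mathrm{ext}^i$ denote dimensions. The threefold $Y=Y_3\subset\mathbf P^4$ is a smooth cubic with hyperplane class $H$; we write $\mathcal O(t)=\mathcal O_Y(tH)$ and $G(t)=G\otimes\mathcal O(t)$. Recall that $\omega_Y=\mathcal O(-2)$, that $H^1(\mathcal O(t))=H^2(\mathcal O(t))=0$ for all $t$, and that $H^*(\mathcal O(-1))=0$.

## 1. The Kuznetsov component, stability conditions, and normal sheaves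

**Definition 1.1 (Kuznetsov component).** $\mathrm{Ku}(Y)$ is the full subcategory of those $E\in \mathrm D^b(\mathrm{Coh}(Y))$ with $\mathrm{Ext}^i(\mathcal O,E)=\mathrm{Ext}^i(\mathcal O(1),E)=0$ for all $i$. In other words, $H^*(E)=0$ and $H^*(E(-1))=0$. There is a semiorthogonal decomposition $\mathrm D^b(Y)=\langle \mathrm{Ku}(Y),\mathcal O,\mathcal O(1)\rangle$.

**Example 1.2 (lines).** Let $\ell\subset Y$ be a line. Then $H^*(\mathcal I_\ell)=0$, because $H^*(\mathcal O)=\mathbf C\to H^*(\mathcal O_\ell)=\mathbf C$ is an isomorphism. Also $H^*(\mathcal I_\ell(-1))=0$, because $H^*(\mathcal O(-1))=H^*(\mathcal O_\ell(-1))=0$. So $\mathcal I_\ell\in\mathrm{Ku}(Y)$.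

**Example 1.3 (a torsion sheaf).** Let $S\subset Y$ be a smooth hyperplane section, a cubic surface, with $h=H|_S=-K_S$. Let $\pi:S\to\mathbf P^2$ be a blow-down of six lines $E_1,\dots,E_6$ and $l$ the pullback of the class of a line, so $h=3l-\sum E_i$ and $h\cdot l=3$. Put
$$\alpha:=h-l=2l-\textstyle\sum E_i,\qquad F:=\mathcal O_S(\alpha),\qquad \alpha^2=4-6=-2,\quad \alpha\cdot h=6-6=0 .$$
The classes $\pm\alpha$ are non-zero of degree $0$, so $h^0(\pm\alpha)=0$. Moreover $h^2(\pm\alpha)=h^0(-h\mp\alpha)=0$ (negative degree) and $\chi(\pm\alpha)=1+\frac12\alpha^2=0$. Hence $H^*(\mathcal O_S(\pm\alpha))=0$. By Serre duality on $S$, $H^*(\mathcal O_S(\alpha-h))$ is dual to $H^*(\mathcal O_S(-\alpha))=0$. So $F\in\mathrm{Ku}(Y)$.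

**Fact (K) (Kuznetsov).** Let $L_{\mathcal O}(G)=\mathrm{cone}(\mathrm{RHom}(\mathcal O,G)\otimes\mathcal O\to G)$. The functor $R(E):=L_{\mathcal O}(E(1))$ is an autoequivalence of $\mathrm{Ku}(Y)$, and $R^3=[2]$.

The Serre functor $S$ of $\mathrm{Ku}(Y)$ is the autoequivalence with $\mathrm{Hom}(P,Q)\cong\mathrm{Hom}(Q,SP)^*$, functorially. From the semiorthogonal decomposition, its inverse is $S^{-1}=L_{\mathcal O}L_{\mathcal O(1)}(-\otimes\mathcal O(2))[-3]$. Since $R^2(E)=L_{\mathcal O}\big((L_{\mathcal O}(E(1)))(1)\big)=L_{\mathcal O}L_{\mathcal O(1)}(E(2))$, this is $R^2[-3]$. Hence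
$$S=R^{-2}[3]=R[1],\qquad S^3=[5]. \tag{1}$$
(The letter $S$ also denotes a surface; the context will always decide.)

**Example 1.4 (the orbit of a line under $R$).** Fix a line $\ell$ and put $T_0=\mathcal I_\ell$. We have $h^0(\mathcal I_\ell(1))=3$, the other cohomology of $\mathcal I_\ell(1)$ vanishes, and three linear forms generate $\mathcal I_\ell(1)$. So
$$T_2:=R(\mathcal I_\ell)=K_\ell[1],\qquad K_\ell=\ker(\mathcal O^3\twoheadrightarrow\mathcal I_\ell(1)).$$
Next, $\mathrm{Ext}^2(\mathcal O_\ell(-1),\mathcal O(-1))\cong H^1(\mathcal O_\ell(-2))^*=\mathbf C$. Let $T_1$ be defined by a triangle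
$$\mathcal O(-1)[1]\to T_1\to\mathcal O_\ell(-1)\to\mathcal O(-1)[2]$$
with non-zero last map. Then $H^*(T_1)=0$, as both outer terms have no cohomology. For $T_1(-1)$, the only cohomology of the outer terms is $H^1(\mathcal O_\ell(-2))=\mathbf C$ and $H^3(\mathcal O(-2))=\mathbf C$. The connecting map between them is composition with a non-zero element of $\mathrm{Ext}^2(\mathcal O_\ell(-2),\mathcal O(-2))$; it is non-zero because the Serre pairing is perfect. So $H^*(T_1(-1))=0$ and $T_1\in\mathrm{Ku}(Y)$. As $L_{\mathcal O}$ kills $\mathcal O[1]$,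
$$R(T_1)=L_{\mathcal O}(T_1(1))=L_{\mathcal O}(\mathcal O_\ell)=\mathrm{cone}(\mathcal O\to\mathcal O_\ell)=\mathcal I_\ell[1].$$
Put $T_{j+3}=T_j[1]$ for all $j\in\mathbf Z$.

**Definition 1.5 (stability condition).** Let $\chi(P,Q)=\sum(-1)^i\hom^i(P,Q)$, and let $N=N(\mathrm{Ku}(Y))$ be the Grothendieck group of $\mathrm{Ku}(Y)$ modulo the kernel of $\chi$. A stability condition $\sigma=(Z,\mathcal P)$ consists of a homomorphism $Z:N\to\mathbf C$ and full additive subcategories $\mathcal P(\phi)$, $\phi\in\mathbf R$ (the semistable objects of phase $\phi$), such that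

* $Z(P)\in\mathbf R_{>0}e^{i\pi\phi}$ for $0\neq P\in\mathcal P(\phi)$, and $\mathcal P(\phi)[1]=\mathcal P(\phi+1)$;
* $\mathrm{Hom}(P,Q)=0$ for $P\in\mathcal P(\phi)$, $Q\in\mathcal P(\psi)$ with $\phi>\psi$;
* every $E\ne0$ has a Harder–Narasimhan (HN) filtration $0=E^{(0)}\to E^{(1)}\to\dots\to E^{(k)}=E$ whose cones $A_i$ (the HN factors) are non-zero and semistable of phases $\phi_1>\dots>\phi_k$;
* the support property holds; we use only its consequence that each $\mathcal P(\phi)$ is an abelian category of finite length. Its simple objects are called stable.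

If all HN phases of $P$ exceed all HN phases of $Q$, then $\mathrm{Hom}(P,Q)=0$. A non-zero map between stable objects of equal phase is an isomorphism.

**Example 1.6.** The same definition makes sense on $\mathrm D^b$ of a smooth projective curve. There $Z=-\deg+i\,\mathrm{rk}$, and $\mathcal P(\phi)$, $\phi\in(0,1]$, consists of the slope-semistable sheaves with $Z\in\mathbf R_{>0}e^{i\pi\phi}$, torsion sheaves having phase $1$. HN filtrations are the classical ones, since every object is a sum of shifted sheaves.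

**Definition 1.7 (the group action, Serre-invariance).** An element $\tilde g$ of $\widetilde{\mathrm{GL}}{}^+_2(\mathbf R)$ is a pair $(M,f)$ with $M\in\mathrm{GL}_2^+(\mathbf R)$ and $f:\mathbf R\to\mathbf R$ increasing, $f(\phi+1)=f(\phi)+1$, inducing on $\mathbf R/2\mathbf Z$ the action of $M$ on rays. It acts by $\sigma\cdot\tilde g=(M^{-1}Z,\ \mathcal P(f(\cdot)))$; this relabels phases and does not change the set of stable objects. An autoequivalence $\Phi$ acts by $\Phi\cdot\sigma=(Z\circ\Phi_*^{-1},\Phi\mathcal P)$. We call $\sigma$ Serre-invariant if $S\cdot\sigma=\sigma\cdot\tilde g$ for some $\tilde g=(M,f)$, that is,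
$$Z\circ S_*=M\circ Z,\qquad S\,\mathcal P(\phi)=\mathcal P(f(\phi)). \tag{2}$$
The two actions commute, so Serre-invariance holds on whole orbits.

**Example 1.8.** On an elliptic curve the Serre functor is $[1]$, so every stability condition is Serre-invariant, with $M=-1$ and $f(\phi)=\phi+1$.

**Fact (S) (Pertusi–Yang, *Some remarks on Fano threefolds of index two and stability conditions*).** The stability condition on $\mathrm{Ku}(Y)$ constructed by Bayer–Lahoz–Macrì–Stellari is Serre-invariant.

From now on $\sigma$ denotes a stability condition in the $\widetilde{\mathrm{GL}}{}_2^+(\mathbf R)$-orbit of that one.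

**Lemma 1.9 (normal sheaf and Ext groups).** Let $X\subset Y$ be a locally complete intersection curve and $N_X=\mathcal Hom(\mathcal I_X,\mathcal O_X)$. Then $\hom(\mathcal I_X,\mathcal I_X)=1$ and $\mathrm{Ext}^i(\mathcal I_X,\mathcal I_X)\cong H^{i-1}(N_X)$ for $i\ge1$. The Kodaira–Spencer map $H^0(N_X)\to\mathrm{Ext}^1(\mathcal I_X,\mathcal I_X)$ is an isomorphism.

*Proof.* Locally $\mathcal I_X=(f_1,f_2)$ has the Koszul resolution $0\to\mathcal O\to\mathcal O^2\to\mathcal I_X\to0$. So $\mathcal Ext^1(\mathcal I_X,M)=M/\mathcal I_XM$ for every sheaf $M$, and $\mathcal Ext^{\ge2}(\mathcal I_X,M)=0$. Apply $\mathcal Hom(\mathcal I_X,-)$ to $0\to\mathcal I_X\to\mathcal O\to\mathcal O_X\to0$. The map $\mathcal Hom(\mathcal I_X,\mathcal I_X)\to\mathcal Hom(\mathcal I_X,\mathcal O)=\mathcal O$ is an isomorphism, and $\mathcal Ext^1(\mathcal I_X,\mathcal I_X)=\mathcal I_X/\mathcal I_X^2\to\mathcal O/\mathcal I_X$ is zero. So the connecting map $N_X\to\mathcal Ext^1(\mathcal I_X,\mathcal I_X)$ is an isomorphism. Since $H^{>0}(\mathcal O)=0$,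 the local-to-global spectral sequence gives the first statement.

A tangent vector $\varphi\in\mathrm{Hom}(\mathcal I_X,\mathcal O_X)$ corresponds to the ideal $\{f+\varepsilon g: f\in\mathcal I_X,\ g\bmod\mathcal I_X=\varphi(f)\}$. As an extension of $\mathcal I_X$ by $\varepsilon\mathcal I_X$ it is the pullback of $0\to\mathcal I_X\to\mathcal O\to\mathcal O_X\to0$ along $\varphi$. So the Kodaira–Spencer map is, up to sign, the connecting map $\mathrm{Hom}(\mathcal I_X,\mathcal O_X)\to\mathrm{Ext}^1(\mathcal I_X,\mathcal I_X)$. It is injective, because $\mathrm{Hom}(\mathcal I_X,\mathcal I_X)\to\mathrm{Hom}(\mathcal I_X,\mathcal O)=\mathbf C$ is onto, and both sides have dimension $h^0(N_X)$. $\square$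

We also use that $T_{[X]}\mathrm{Hilb}(Y)=H^0(N_X)$, and that $\mathrm{Hilb}(Y)$ is smooth at $[X]$ if $H^1(N_X)=0$.

**Fact (L) (Clemens–Griffiths, Altman–Kleiman).** The Fano scheme $\mathbb F$ of lines on $Y$ is a smooth irreducible surface. Every line has normal bundle $\mathcal O\oplus\mathcal O$ or $\mathcal O(1)\oplus\mathcal O(-1)$, and a general one has $\mathcal O\oplus\mathcal O$.

**Example 1.10.** For any line, $h^0(N_\ell)=2$ and $h^1(N_\ell)=0$. So $\hom(\mathcal I_\ell,\mathcal I_\ell)=1$, $\mathrm{ext}^1(\mathcal I_\ell,\mathcal I_\ell)=2$, and the other Ext groups vanish.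

## 2. Curves of degree $\frac32m^2+\frac32m+1$ and genus $m^3-m$

Put $d_m=\frac32m^2+\frac32m+1$ and $g_m=m^3-m$. The following is asked by Chunyi Li, Yinbang Lin, Laura Pertusi and Xiaolei Zhao in "Higher dimensional moduli spaces on Kuznetsov components of Fano threefolds", arXiv:2406.09124 (2024). Given $Y$ and $m\ge2$, is there a smooth irreducible curve $C\subset Y$ of degree $d_m$ and genus $g_m$, with $\mathcal I_C(m)\in\mathrm{Ku}(Y)$, such that $\mathcal I_C(m)$ is $\sigma$-stable? The condition $\mathcal I_C(m)\in\mathrm{Ku}(Y)$ says that all $H^i(\mathcal I_C(m))$ and $H^i(\mathcal I_C(m-1))$ vanish. The answer could a priori depend on $Y$ and on $m$. It is yes, always.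

**Theorem 1.** For every smooth cubic threefold $Y$ and every $m\ge0$ there is a smooth irreducible curve $C\subset Y$ of degree $d_m$ and genus $g_m$ with $\mathcal I_C(m)\in\mathrm{Ku}(Y)$ and $\mathcal I_C(m)$ $\sigma$-stable.

**Theorem 2.** Let $m\ge1$ and let $\mathcal U_m\subset\mathrm{Hilb}(Y)$ be the open subscheme of smooth irreducible curves $C$ with $\mathcal I_C(m)\in\mathrm{Ku}(Y)$ (they automatically have degree $d_m$ and genus $g_m$).

(a) If $C\in\mathcal U_m$ and $\mathcal I_C(m)$ is $\sigma$-stable, then $H^1(N_{C/Y})=0$, and $\mathrm{Hilb}(Y)$ is smooth of dimension $2d_m$ at $C$.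

(b) Every non-empty open subset of $\{C\in\mathcal U_m:H^1(N_{C/Y})=0\}$ contains a curve $C$ with $\mathcal I_C(m)$ $\sigma$-stable. Hence an irreducible component of $\mathcal U_m$ contains a $\sigma$-stable curve if and only if it contains a curve with $H^1(N_{C/Y})=0$.

**Why these numbers.** Let $C$ be a one-dimensional subscheme, of degree $d$ and arithmetic genus $g$, with $\mathcal I_C(m)\in\mathrm{Ku}(Y)$. Then $\chi(\mathcal O(m))=\chi(\mathcal O_C(m))=dm+1-g$ and $\chi(\mathcal O(m-1))=d(m-1)+1-g$. Here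
$$\chi(\mathcal O(m))=\tbinom{m+4}4-\tbinom{m+1}4=\tfrac12(m+1)(m^2+2m+2)=\tfrac12(m^3+3m^2+4m+2),$$
and $\chi(\mathcal O(m-1))=\frac12(m^3+m)$. Subtracting, $d=\frac12(3m^2+3m+2)=d_m$; then $g=d_mm+1-\chi(\mathcal O(m))=m^3-m=g_m$.

**The case $m=0$.** Here $d=1$ and $g=0$, so $C$ is a line, and every line satisfies $\mathcal I_\ell\in\mathrm{Ku}(Y)$. Only stability is in question; we settle it in Section 5.

**The case $m=1$.** Here $C$ is a smooth rational quartic. Automatically $H^*(\mathcal I_C)=0$. The groups $H^*(\mathcal O(1))$ and $H^*(\mathcal O_C(1))=H^*(\mathcal O_{\mathbf P^1}(4))$ are both $\mathbf C^5$ in degree $0$. So $\mathcal I_C(1)\in\mathrm{Ku}(Y)$ if and only if $C$ lies in no hyperplane.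

**The case $m=2$.** Here $d=10$, $g=6$. Since $\deg\mathcal O_C(2)=20>2g-2$, we have $h^0(\mathcal O_C(2))=15=h^0(\mathcal O(2))$, so $H^*(\mathcal I_C(2))=0$ means that no quadric section contains $C$. Given this, no hyperplane contains $C$. Since $\chi(\mathcal O_C(1))=5=h^0(\mathcal O(1))$, $H^*(\mathcal I_C(1))=0$ then means $h^1(\mathcal O_C(1))=0$. As $\deg\mathcal O_C(1)=10=2g-2$, this says $\mathcal O_C(1)\not\cong\omega_C$. So already the existence of a curve in $\mathcal U_2$ needs an argument, even before stability.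

## 3. The hexagonal lattice $N(\mathrm{Ku}(Y))$

**Step 3.1 (rank and Chern character).** *We show that $N$ has rank $2$ and that rank and $c_1$ are defined on it.* The algebraic classes in $H^{2i}(Y,\mathbf Q)$ are spanned by $H^i$, so the numerical Grothendieck group of $Y$ has rank $4$ and is detected by the Chern character. Removing $\mathcal O,\mathcal O(1)$ leaves $\mathrm{rk}\,N=2$. If $e\in K_0(\mathrm{Ku}(Y))$ satisfies $\chi(u,e)=0$ for all $u$ in $\mathrm{Ku}(Y)$, then, since also $\chi(\mathcal O,e)=\chi(\mathcal O(1),e)=0$, $e$ is numerically trivial on $Y$ and $\mathrm{ch}(e)=0$. (Left and right kernels on $\mathrm{Ku}(Y)$ agree by Serre duality.) So $\mathrm{ch}$ is defined on $N$, and $N$ is torsion-free.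

**Step 3.2 (the Gram matrix).** *We find a basis and the Euler form.* Put $v=[\mathcal I_\ell]$ and $w=[F]$, with
$$\mathrm{ch}(v)=1-\tfrac13H^2,\qquad \mathrm{ch}(w)=H-\tfrac12H^2-\tfrac16H^3 .$$
(For $v$: $\chi(\mathcal O_\ell(t))=t+1$ and $\mathrm{td}_1(Y)=H$ force $\mathrm{ch}_3(\mathcal O_\ell)=0$. For $w$, with $i:S\to Y$ the inclusion: Grothendieck–Riemann–Roch gives $i_*\big((1+\alpha+\frac{\alpha^2}2)(1-\frac h2+\frac{h^2}6)\big)$, where $i_*\alpha=0$ as $\alpha\cdot h=0$.)

* $\chi(v,v)=1-2=-1$ by Example 1.10.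
* There is a triangle $F(-1)[1]\to Li^*i_*F\to F$ on $S$. Applying $\mathrm{Hom}_S(-,F)$ and using $H^*(\mathcal O_S)=\mathbf C$, $H^*(\mathcal O_S(h))=\mathbf C^4$ (both in degree $0$), we get $\hom(F,F)=1$, $\mathrm{ext}^1(F,F)=4$, and no others. So $\chi(w,w)=-3$.
* If $\ell$ meets $S$ transversally at $p$, then $Li^*\mathcal I_\ell=\mathcal I_{p,S}$ and $\chi(v,w)=\chi_S(\mathcal I_p,\mathcal O_S(\alpha))=\chi(\mathcal O_S(\alpha))-\chi_S(\mathcal O_p,\mathcal O_S(\alpha))=0-1=-1$.
* By Serre duality on $Y$, $\chi(w,v)=-\chi(v,F(-2))=-(\chi(\mathcal O_S(\alpha-2h))-1)$. Here $\chi(\mathcal O_S(\alpha-2h))=1+\frac12(\alpha-2h)(\alpha-h)=1+\frac12(-2+6)=3$. So $\chi(w,v)=-2$.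

The Gram matrix $\begin{pmatrix}-1&-1\\-2&-3\end{pmatrix}$ has determinant $1$. So for $u\in N$ there is an integral combination $u'$ of $v,w$ with $\chi(v,u-u')=\chi(w,u-u')=0$. As $v,w$ span $N_{\mathbf Q}$, $u=u'$. Thus $v,w$ is a basis of $N$. The form
$$q(u):=-\chi(u,u),\qquad q(av+bw)=a^2+3ab+3b^2 \tag{3}$$
is positive definite (with $x=a+b$ it is $x^2+xb+b^2$, the hexagonal lattice).

**Step 3.3 (the class of a curve).** If $\mathcal I_C(m)\in\mathrm{Ku}(Y)$, its class has rank $1$ and $c_1=mH$. Since $v$ has rank $1$, $c_1=0$, and $w$ has rank $0$, $c_1=H$,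
$$[\mathcal I_C(m)]=v+mw,\qquad q(v+mw)+1=3m^2+3m+2=2d_m. \tag{4}$$

## 4. The Serre functor rotates phases by $5/3$

**Step 4.1 ($Z$ is injective).** *We need this to read classes off phases.* $Z\ne0$, since semistable objects have non-zero central charge. Suppose $Z:N_{\mathbf R}\to\mathbf C$ is not injective. By (2), $\ker Z$ is an $S_*$-invariant line. Since $S_*^3=-1$ by (1), the eigenvalue on it is $-1$; the other eigenvalue is real with cube $-1$, hence also $-1$. As $S_*$ has finite order it is diagonalizable, so $S_*=-1$. But $\chi(a,b)=\chi(b,S_*a)$, which would give $\chi(v,v)=-\chi(v,v)$, contradicting $\chi(v,v)=-1$.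

**Step 4.2 (normalization).** Since $Z$ is an isomorphism, there is a linear isomorphism $Z':N_{\mathbf R}\to\mathbf C$ with $|Z'|^2=q$; after composing with complex conjugation if necessary, $Z'=gZ$ with $\det g>0$. Moving $\sigma$ in its orbit we may assume $|Z(u)|^2=q(u)$. As $S_*$ preserves $q$, the matrix $M$ in (2) lies in $\mathrm O(2)\cap\mathrm{GL}_2^+=\mathrm{SO}(2)$, so $f$ is a translation $\phi\mapsto\phi+c$. Now $S^3=[5]$ gives $3c=5$. Hence
$$S\,\mathcal P(\phi)=\mathcal P(\phi+\tfrac53),\qquad R\,\mathcal P(\phi)=\mathcal P(\phi+\tfrac23). \tag{5}$$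
Since $\mathrm{Hom}^i(P,Q)=\mathrm{Hom}(P,Q[i])\cong\mathrm{Hom}(Q[i],SP)^*$, for semistable $P,Q$:
$$\mathrm{Hom}^i(P,Q)\ne0\ \Longrightarrow\ \phi(P)\le\phi(Q)+i\le\phi(P)+\tfrac53. \tag{6}$$

**Step 4.3 (the Euler form in terms of angles).** Identify $N_{\mathbf R}=\mathbf C$ via $Z$. The symmetric part of $\chi$ is $-\mathrm{Re}(\bar ab)$, since $\chi(a,a)=-|a|^2$; the antisymmetric part is a multiple of $\mathrm{Im}(\bar ab)$. So $\chi(a,b)=-\mathrm{Re}(\bar ab)-\kappa\,\mathrm{Im}(\bar ab)$. From $\chi(a,a)=\chi(a,S_*a)$ with $S_*a=e^{5\pi i/3}a$ we get $1=\frac12-\frac{\sqrt3}2\kappa$, so $\kappa=-\frac1{\sqrt3}$ and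
$$\chi(a,b)=-\tfrac2{\sqrt3}|a||b|\cos\!\big(\theta+\tfrac\pi6\big),\qquad\theta=\arg b-\arg a. \tag{7}$$
With $|v|=1$, $|w|=\sqrt3$ and $\theta=\arg w-\arg v$, the values $\chi(v,w)=-1$ and $\chi(w,v)=-2$ read $\cos(\theta+\frac\pi6)=\frac12$ and $\cos(\theta-\frac\pi6)=1$. So $\theta=\frac\pi6$. If $\arg v=0$, then
$$\arg(v+mw)=\pi\psi_m\ \text{with}\ \psi_m\in[0,\tfrac16)\ (m\ge0),\qquad\arg w=\tfrac\pi6. \tag{8}$$

## 5. Counting $\mathrm{Ext}^1$: stability of $\mathcal I_\ell$ and $\mathcal O_S(\alpha)$, and where counting stops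

**Lemma 5.1.** (i) If $P\ne0$ is semistable, then $\mathrm{Ext}^i(P,P)=0$ for $i\ne0,1$, and $\mathrm{ext}^1(P,P)=\hom(P,P)+q([P])\ge2$.

(ii) A semistable object of primitive class is stable.

(iii) (Mukai's lemma) Let $A\xrightarrow{\iota}E\xrightarrow{r}B\xrightarrow{\delta}A[1]$ be a triangle in $\mathrm{Ku}(Y)$ with $\mathrm{Hom}(A,B)=0=\mathrm{Ext}^2(B,A)$. Then $\mathrm{ext}^1(A,A)+\mathrm{ext}^1(B,B)\le\mathrm{ext}^1(E,E)$. Consequently $\sum_i\mathrm{ext}^1(A_i,A_i)\le\mathrm{ext}^1(E,E)$ for the HN factors $A_i$ of $E$.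

*Proof.* (i) By (6), $\mathrm{Ext}^i(P,P)\neq0$ forces $0\le i\le\frac53$. So $\hom-\mathrm{ext}^1=-q([P])$. The class is non-zero, so $q([P])\ge1$, and $\hom(P,P)\ge1$.

(ii) The Jordan–Hölder factors have central charges on one ray. As $Z$ is injective, their classes are positive multiples of the primitive class, hence positive integer multiples. They add up to the class itself, so there is only one factor.

(iii) Let $V\subset\mathrm{Ext}^1(E,E)$ be the subspace of $\xi$ with $r[1]\,\xi\,\iota=0$. For $\xi\in V$ the map $\xi\iota:A\to E[1]$ factors as $\iota[1]a$ with $a\in\mathrm{Ext}^1(A,A)$, and $r[1]\xi$ factors as $br$ with $b\in\mathrm{Ext}^1(B,B)$. Both are unique because $\mathrm{Hom}(A,B)=0$. This gives a linear map $V\to\mathrm{Ext}^1(A,A)\oplus\mathrm{Ext}^1(B,B)$. It is onto: given $(a,b)$, the compatibility with $\delta$ needed for a morphism from the triangle to its shift is an equation, up to sign $a[1]\delta=\delta[1]b$, in $\mathrm{Ext}^2(B,A)=0$. So the axiom TR3 provides $\xi$ with $\xi\iota=\iota[1]a$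 and $r[1]\xi=br$, and then $r[1]\xi\iota=0$.

For the last sentence let $A$ be the first HN factor and $B$ the cone of $A\to E$. Then $\mathrm{Hom}(A,B)=0$ by phases. If $\mathrm{Hom}^2(B_i,A)\ne0$ for an HN factor $B_i$ of $B$, then $\phi(A)+2\le\phi(B_i)+\frac53$ by (6), impossible as $\phi(B_i)<\phi(A)$. So (iii) applies; iterate on $B$. $\square$

**Proposition 5.2.** $\mathcal I_\ell$ is stable for every line $\ell$, and $F=\mathcal O_S(\alpha)$ is stable.

*Proof for $\mathcal I_\ell$.* We have $\mathrm{ext}^1=2$, and each HN factor contributes at least $2$. So there is one factor. As $v$ is primitive, $\mathcal I_\ell$ is stable by (ii).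

*Proof for $F$.* Now $\mathrm{ext}^1(F,F)=4$ and $\hom(F,F)=1$. If $F$ is not semistable, there are exactly two HN factors, $A\xrightarrow{\iota}F\xrightarrow{r}B\xrightarrow{\delta}A[1]$, each with $\mathrm{ext}^1=2$, so $q([A])=q([B])=1$. From $3=q(w)=|[A]+[B]|^2$ the angle between $[A]$ and $[B]$ is $\frac\pi3$. Since $\mathrm{End}(F)=\mathbf C$, $F$ is indecomposable, so $\delta\ne0$. By (6), $0<\phi(A)-\phi(B)\le\frac23$, hence $\phi(A)-\phi(B)=\frac13$. By (7), $\chi(B,A)$ is a multiple of $\cos(\frac\pi3+\frac\pi6)=0$, and by (6) only $\mathrm{Hom}^0(B,A)$ and $\mathrm{Hom}^1(B,A)$ can be non-zero. So $\hom(B,A)=\mathrm{ext}^1(B,A)\ge1$. Choose $0\ne u:B\to A$.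

Suppose $\iota ur=0$. Then $ur:F\to A$ factors through $B[-1]\to A$. But $\mathrm{Hom}(F,B[-1])=0$ by phases, so $ur=0$. Then $u$ factors through $\delta$ and a map $A[1]\to A$, which is zero by phases. So $u=0$, a contradiction. Hence $\iota ur\neq0$, while $(\iota ur)^2=\iota u(r\iota)ur=0$. This is impossible in $\mathrm{End}(F)=\mathbf C$. So $F$ is semistable, and stable by (ii) since $w$ is primitive. $\square$

**Where counting stops.** The natural plan is to repeat this for $E=\mathcal I_C(m)$, $m\ge1$, with $H^1(N_C)=0$. Then $\mathrm{ext}^1(E,E)=1+q(v+mw)=3m^2+3m+2$. Suppose the HN factors have classes $w$ and $v+(m-1)w$. By Lemma 5.1(i) their contributions are at least $4$ and $3(m-1)^2+3(m-1)+2$, in total $3m^2-3m+6$. This is at most $3m^2+3m+2$ as soon as $m\ge1$; for $m=1$ the inequality reads $6\le8$. So Mukai's inequality does not exclude these factors.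

**What replaces counting.** Mukai's lemma looks at one object $E$. We shall use instead that $C$ moves in a family with tangent space all of $\mathrm{Ext}^1(E,E)$. If every member of the family is unstable, then at a sufficiently general member the HN filtration deforms along every tangent direction. For two HN factors $A_1,A_2$ this says that $\mathrm{Ext}^1(E,E)\to\mathrm{Ext}^1(A_1,A_2)$ vanishes. Vanishing theorems from (6) then make $\chi(a_1,a_2)\ge0$ and $\chi(a_2,a_1)\le0$, where $a_i=[A_i]$, and formula (7) says that the Euler form is skewed in the opposite direction. The price is that (6) must leave few non-zero degrees, which requires the HN phases of $E$ to lie in an interval of length $1$. That comes first.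

## 6. Generic curves with $H^1(N_C)=0$ are stable

*Proof of Theorem 2(a).* If $E=\mathcal I_C(m)$ is stable, then $\mathrm{Ext}^2(E,E)=0$ by Lemma 5.1(i), so $H^1(N_C)=0$ by Lemma 1.9. Hence $\mathrm{Hilb}(Y)$ is smooth at $C$ of dimension $h^0(N_C)=\mathrm{ext}^1(E,E)=1+q(v+mw)=2d_m$. $\square$

**Proposition 6.1.** Let $m\ge1$, let $\mathcal H$ be a non-empty irreducible open subset of the smooth scheme $\{C\in\mathcal U_m:H^1(N_C)=0\}$, and put $E_b=\mathcal I_{C_b}(m)$ for $b\in\mathcal H$. Then some $E_b$, $b\in\mathcal H$, is $\sigma$-stable.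

*Proposition 6.1 implies Theorem 2(b).* The condition $H^1(N_C)=0$ is open and $\mathrm{Hilb}(Y)$ is smooth where it holds. So every non-empty open subset of this locus contains a non-empty irreducible open subset, and the first assertion follows. If a component of $\mathcal U_m$ contains $C$ with $H^1(N_C)=0$, then an irreducible open neighborhood of $C$ lies in that component, and Proposition 6.1 gives a stable curve in it. The converse is (a). $\square$

The rest of this section proves Proposition 6.1.

**Step 6.2 (phase window).** *We confine the HN phases to an interval of length $1$.* Rotate $\sigma$ so that $\phi(\mathcal I_\ell)=0$ for a fixed line $\ell$, and use the objects $T_j$ of Example 1.4. Since $R$ raises phases by $\frac23$, $T_2=R(\mathcal I_\ell)$ is stable of phase $\frac23$. From $R(T_1)=\mathcal I_\ell[1]$, $T_1$ is stable of phase $1-\frac23=\frac13$. So $T_j$ is stable of phase $\frac j3$ for all $j\in\mathbf Z$.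

*Claim.* For every curve $C$ with $E=\mathcal I_C(m)\in\mathrm{Ku}(Y)$, $m\ge1$, all HN phases of $E$ lie in $[-\frac13,\frac23]$.

First, $\mathrm{Hom}(T_j,E)=0$ for $j\ge1$. For $j\ge2$, $T_j$ has cohomology sheaves only in degrees $\le-1$, while $E$ is a sheaf. For $j=1$, $\mathrm{Hom}(T_1,E)=\mathrm{Hom}(\mathcal O_\ell(-1),E)=0$ since $E$ is torsion-free.

Second, $\mathrm{Hom}(E,T_j)=0$ for $j\le0$. For $j\le-3$, $T_j$ has cohomology only in degrees $\ge1$. Next, $\mathrm{Hom}(E,T_0)\subset\mathrm{Hom}(\mathcal I_C(m),\mathcal O)=H^0(\mathcal O(-m))=0$. Since $T_{-1}=K_\ell\subset\mathcal O^3$, $\mathrm{Hom}(E,T_{-1})\subset H^0(\mathcal O(-m))^3=0$. Finally $T_{-2}=T_1[-1]$ sits in a triangle $\mathcal O(-1)\to T_1[-1]\to\mathcal O_\ell(-1)[-1]$, so $\mathrm{Hom}(E,T_{-2})$ is a quotient of $\mathrm{Hom}(E,\mathcal O(-1))=H^0(\mathcal O(-m-1))=0$.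

Now let $A$ be the first HN factor, of phase $\phi_+$, and suppose $\phi_+>\frac23$. Let $j$ be the largest integer with $\frac j3<\phi_+-\frac13$. Then $j\ge1$, and $\theta=\phi_+-\frac j3\in(\frac13,\frac23]$. Since $\pi\theta+\frac\pi6\in(\frac\pi2,\frac{5\pi}6]$, (7) gives $\chi(T_j,A)>0$. By (6), only $\mathrm{Hom}^0$ and $\mathrm{Hom}^1(T_j,A)$ can be non-zero. So $\mathrm{Hom}(T_j,A)\ne0$. Let $E/A$ be the cone of $A\to E$. The kernel of $\mathrm{Hom}(T_j,A)\to\mathrm{Hom}(T_j,E)$ comes from $\mathrm{Hom}(T_j,(E/A)[-1])$, which is $0$ because the phases of $(E/A)[-1]$ are $<\phi_+-1<\frac j3$. This contradicts $\mathrm{Hom}(T_j,E)=0$.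

Dually, let $B$ be the last factor, with $E'\to E\to B$, and suppose its phase $\phi_-$ is $<-\frac13$. Let $j$ be the smallest integer with $\frac j3>\phi_-+\frac13$. Then $j\le0$ and $\frac j3-\phi_-\in(\frac13,\frac23]$. As before $\chi(B,T_j)>0$ and $\mathrm{Hom}(B,T_j)\neq0$. It injects into $\mathrm{Hom}(E,T_j)=0$, since the kernel comes from maps $E'[1]\to T_j$, and the phases of $E'[1]$ are $>\phi_-+1>\frac j3$. This is a contradiction, and the claim is proved.

*From now on suppose that no $E_b$, $b\in\mathcal H$, is semistable.*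

**Step 6.3 (the HN filtration as a filtered complex of vector bundles).** *Filtrations in a derived category do not deform well; filtered complexes do.* We represent the HN filtration $0=E^{(0)}\to\dots\to E^{(k)}=E_b$ with factors $A_1,\dots,A_k$ by a bounded complex $P$ of vector bundles, $P^n=\bigoplus_{i=1}^kP^n_i$, whose differential maps $P_i$ into $\bigoplus_{j\le i}P_j$. Here $P_{\le i}=\bigoplus_{j\le i}P_j$ represents $E^{(i)}$, and $P_i$ with the diagonal differential represents $A_i$.

For $i=1$ take a bounded complex of vector bundles representing $A_1$. Suppose $P_{\le i-1}$ is constructed. The morphism $A_i[-1]\to E^{(i-1)}$ with cone $E^{(i)}$ is given by a chain map $Q\to P_{\le i-1}$, where $Q$ is a bounded above complex of vector bundles quasi-isomorphic to $A_i[-1]$. For $n\gg0$ the truncation $\tau_{\ge-n}Q$ is quasi-isomorphic to $Q$; its lowest term $Q^{-n}/\mathrm{im}\,d$ is a high syzygy, hence locally free, because $Y$ is smooth. If also $P_{\le i-1}$ vanishes in degrees $<-n$, the chain map factors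 through $\tau_{\ge-n}Q$: it is zero in degrees $<-n$, and on $dx$ with $x\in Q^{-n-1}$ it is $d$ of an element of $P^{-n-1}_{\le i-1}=0$. Take the cone of $\tau_{\ge-n}Q\to P_{\le i-1}$ as $P_{\le i}$, with $P_i=(\tau_{\ge-n}Q)[1]$.

**Step 6.4 (a very general point).** *We find $b$ at which the filtered complex deforms along every tangent vector of $\mathcal H$.* There is a countable field $k_0\subset\mathbf C$ such that $Y$, $\mathcal H$ and the universal curve come from $Y_0$, $\mathcal H_0$, $\mathcal C_0$ over $k_0$, with $\mathcal H_0$ integral and smooth. There are only countably many proper closed subsets of $\mathcal H_0$, and $\mathcal H$ is not a countable union of proper closed subsets. So some $b\in\mathcal H(\mathbf C)$ maps to the generic point of $\mathcal H_0$, and via $b$ we get $k_0(\mathcal H_0)\subset\mathbf C$. Take $P$ as in Step 6.3 for this $b$, with an isomorphism $P\cong E_b$ in $\mathrm D^b(Y)$.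

The filtered complex $P$ is defined over a finitely generated extension $L\subset\mathbf C$ of $k_0(\mathcal H_0)$, as finitely many bundles and maps are involved. The sheaf $E_b$ is defined over $k_0(\mathcal H_0)$, hence over $L$. Since
$$\mathrm{Hom}_{\mathrm D(Y_{\mathbf C})}(P,E_b)=\mathrm{Hom}_{\mathrm D(Y_L)}(P_L,E_{b,L})\otimes_L\mathbf C,$$
after enlarging $L$ (still finitely generated) the isomorphism is also defined over $L$; it is an isomorphism there by faithfully flat descent.

Now spread out. There are an integral $k_0$-scheme $W$ of finite type with function field $L$ and a dominant morphism $W\to\mathcal H_0$ inducing $k_0(\mathcal H_0)\subset L$. After shrinking $W$ there is a filtered complex $\mathcal P$ of vector bundles on $Y_0\times W$ of the same shape as $P$, and an isomorphism $\mathcal P\cong\mathcal E|_{Y_0\times W}$ in $\mathrm D^b$, where $\mathcal E$ is the family $(E_b)$; all of this extends the data over $L$. (The morphism extends after shrinking, and its cone vanishes over the generic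 point of $W$, hence over an open subset, as $Y_0$ is proper.) By generic smoothness in characteristic $0$, shrink $W$ so that $W\to\mathcal H_0$ is smooth. Then $W_{\mathbf C}\to\mathcal H$ is smooth. The inclusion $L\subset\mathbf C$ defines a point $w_0\in W_{\mathbf C}(\mathbf C)$ over $b$ at which $\mathcal P$ restricts to $P$. By smoothness every $\xi\in T_b\mathcal H$ lifts to $T_{w_0}W_{\mathbf C}$.

**Step 6.5 (surjectivity from filtered extensions).** *We translate Step 6.4 into cohomology.* Write $E=E_b$ and $\mathcal K=\mathcal Hom^\bullet(P,P)$. Let $\mathcal K_-\subset\mathcal K$ be the subcomplex of maps preserving all $P_{\le i}$. Let $\mathcal K_{--}\subset\mathcal K_-$ be the subcomplex of maps sending $P_{\le i}$ to $P_{\le i-1}$ for all $i$. Put $\mathcal K_+=\mathcal K/\mathcal K_-$, and let $\mathrm{Ext}^n_-,\mathrm{Ext}^n_{--},\mathrm{Ext}^n_+$ be the hypercohomology groups; that of $\mathcal K$ is $\mathrm{Ext}^n(E,E)$. Filtering by the drop $i-j$ shows that $\mathcal K_-,\mathcal K_{--},\mathcal K_+$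 are finite iterated extensions of the complexes $\mathcal Hom^\bullet(P_i,P_j)$ (diagonal differentials) with $j\le i$, $j<i$, $j>i$ respectively, and $\mathcal K_-/\mathcal K_{--}=\bigoplus_i\mathcal Hom^\bullet(P_i,P_i)$. For $k=2$, for instance, $\mathrm{Ext}^n_+=\mathrm{Ext}^n(A_1,A_2)$ and $\mathrm{Ext}^n_{--}=\mathrm{Ext}^n(A_2,A_1)$.

Let $\xi\in T_b\mathcal H$. Pulling back $\mathcal P$ along a lift of $\xi$ gives a filtered complex $P_\varepsilon$ on $Y\times\mathrm{Spec}\,\mathbf C[\varepsilon]$ and an isomorphism $P_\varepsilon\cong E_{b,\varepsilon}$ lifting $P\cong E$. So the Kodaira–Spencer class of $\xi$ is the class of the extension $0\to P\to P_\varepsilon\to P\to0$. On the members $U_a$ of an affine open cover of $Y$ this sequence splits degreewise by $\mathcal O_Y$-linear maps $s_a:P\to P_\varepsilon$ compatible with the grading by $i$, hence with the filtrations. The extension class is the image of $\mathrm{id}_P$ under the connecting map of $0\to\mathcal Hom^\bullet(P,P)\to\mathcal Hom^\bullet(P,P_\varepsilon)\to\mathcal Hom^\bullet(P,P)\to0$,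 and $(s_a)$ is a Čech cochain lifting $\mathrm{id}_P$. So, up to sign conventions, the class is represented by the Čech cocycle $(ds_a-s_ad,\ s_a-s_{a'})$. Since $d$ and $s_a$ preserve the filtrations, this cocycle has values in $\mathcal K_-$. So the Kodaira–Spencer class lies in the image of $\mathrm{Ext}^1_-$. By Lemma 1.9 the Kodaira–Spencer map $T_b\mathcal H=H^0(N_{C_b})\to\mathrm{Ext}^1(E,E)$ is an isomorphism (here we use that $\mathcal H$ is open in $\mathrm{Hilb}(Y)$ and smooth). Hence
$$\mathrm{Ext}^1_-\to\mathrm{Ext}^1(E,E)\quad\text{is surjective.} \tag{9}$$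

**Step 6.6 (contradiction).** *We play (9) and $\mathrm{End}(E)=\mathbf C$ against formula (7).* Let $\phi_1>\dots>\phi_k$ be the HN phases of $E$ and $a_i=[A_i]$. Then $k\ge2$, and $\phi_1-\phi_k\le1$ by Step 6.2. By (6):

* for $j\le i$ we have $0\le\phi_j-\phi_i\le1$, so $\mathrm{Hom}^n(A_i,A_j)\ne0$ only for $-1\le n\le1$; hence $\mathrm{Ext}^n_-=\mathrm{Ext}^n_{--}=0$ for $n\ge2$ and for $n\le-2$;
* for $j>i$ we have $0<\phi_i-\phi_j\le1$, so $\mathrm{Hom}^n(A_i,A_j)\neq0$ only for $n=1,2$; hence $\mathrm{Ext}^n_+=0$ for $n\ne1,2$.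

In $\mathrm{Ext}^1_-\to\mathrm{Ext}^1(E,E)\to\mathrm{Ext}^1_+\to\mathrm{Ext}^2_-=0$ the first map is onto by (9), so $\mathrm{Ext}^1_+=0$. Therefore
$$\chi_+:=\sum_{i<j}\chi(a_i,a_j)=\mathrm{ext}^2_+\ge0. \tag{10}$$

Next, $\mathrm{Ext}^0_{--}\to\mathrm{Ext}^0_-$ is injective because $\mathrm{Ext}^{-1}(A_i,A_i)=0$, and $\mathrm{Ext}^0_-\to\mathrm{Hom}(E,E)=\mathbf C$ is injective because $\mathrm{Ext}^{-1}_+=0$. These maps are compatible with composition, and a product of $k$ elements of $\mathrm{Ext}^0_{--}$ vanishes, since $k$ maps lowering the filtration compose to zero. So the image of $\mathrm{Ext}^0_{--}$ consists of nilpotent elements of $\mathbf C$, and $\mathrm{Ext}^0_{--}=0$. Thus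
$$\chi_{--}:=\sum_{i<j}\chi(a_j,a_i)=-\mathrm{ext}^{-1}_{--}-\mathrm{ext}^1_{--}\le0. \tag{11}$$

For $i<j$ put $\tau_{ij}=\pi(\phi_i-\phi_j)\in(0,\pi]$. By (7),
$$\chi(a_i,a_j)-\chi(a_j,a_i)=-\tfrac2{\sqrt3}|a_i||a_j|\big(\cos(\tau_{ij}-\tfrac\pi6)-\cos(\tau_{ij}+\tfrac\pi6)\big)=-\tfrac2{\sqrt3}|a_i||a_j|\sin\tau_{ij}.$$
Summing, and using (10) and (11),
$$0\le\chi_+-\chi_{--}=-\tfrac2{\sqrt3}\sum_{i<j}|a_i||a_j|\sin\tau_{ij}\le0 .$$
So all $\tau_{ij}=\pi$. Since $\tau_{12}+\tau_{23}=\tau_{13}$ when $k\ge3$, this forces $k=2$. But then $\chi_{--}=\chi(a_2,a_1)=-\frac2{\sqrt3}|a_1||a_2|\cos(\pi+\frac\pi6)>0$, contradicting (11).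

Hence some $E_b$ is semistable. As $v+mw$ is primitive, it is stable by Lemma 5.1(ii). This proves Proposition 6.1 and Theorem 2. $\blacksquare$

## 7. Adding a curve in a hyperplane section

By Theorem 2(b), Theorem 1 is reduced to producing some $C\in\mathcal U_m$ with $H^1(N_C)=0$, for $m\ge1$. We do this by induction, starting with a line for $m=0$ (Proposition 5.2). Assume $C=C_m$ is as in Theorem 1, and put $E_m=\mathcal I_C(m)$. We construct a nodal curve $X=C\cup D$ with $\mathcal I_X(m+1)$ stable. Stability makes the deformations of $X$ unobstructed, and in Section 8 we smooth $X$. No openness theorem for stability is used: when $X$ is smoothed we retain only the open conditions $\mathcal I(m+1)\in\mathrm{Ku}(Y)$ and $H^1(N)=0$, and Proposition 6.1 restores stability.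

**Step 7.1 (a good hyperplane section).** *We choose $S$ so that the points $\Delta=C\cap S$ avoid the lines on $S$.*

Lines meeting $C$ (including $C$ itself if it is a line) form a closed family of dimension $\le1$ in $\mathbb F$. Otherwise, $\mathbb F$ being an irreducible surface, all lines meet $C$. Then some component of $\{(c,\ell'):c\in C\cap\ell'\}$ of dimension $\ge2$ dominates $\mathbb F$, and all components of its non-empty fibers over $C$ have dimension $\ge1$. So a general line $\ell'$ moves in a positive-dimensional family of lines through a fixed point. The tangent space to lines in $Y$ through a point of $\ell'$ is $H^0(N_{\ell'}(-1))$, so this group is non-zero. But $N_{\ell'}(-1)=\mathcal O(-1)^2$ for general $\ell'$, by (L).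

The hyperplanes containing a given line form a plane in $(\mathbf P^4)^\vee$. So the hyperplanes containing some line that meets $C$ form a family of dimension $\le3$. Hence, using Bertini, for a general hyperplane:

* $S$ is smooth;
* $\Delta:=C\cap S$ consists of $d_m$ reduced points, and $C$ is transverse to $S$;
* no point of $\Delta$ lies on a line contained in $S$.

Fix $\pi:S\to\mathbf P^2$, $l$, $\alpha$, $F$ as in Example 1.3. Since the $E_i$ are lines, the points $\pi(p)$, $p\in\Delta$, are distinct and different from the six blown-up points, and $\pi^{-1}(\pi(p))=\{p\}$.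

By transversality $\mathcal I_C\otimes\mathcal O_S=\mathcal I_{\Delta,S}$, so $0\to\mathcal I_C(m-1)\to\mathcal I_C(m)\to\mathcal I_{\Delta,S}(mh)\to0$ is exact. As $E_m\in\mathrm{Ku}(Y)$, $H^*(S,\mathcal I_\Delta(mh))=0$. From $0\to\mathcal I_\Delta\to\mathcal I_{\Delta\setminus p}\to\mathbf C_p\to0$,
$$H^*(\mathcal I_\Delta(mh))=0,\qquad h^0(\mathcal I_{\Delta\setminus p}(mh))=1,\quad h^1(\mathcal I_{\Delta\setminus p}(mh))=0\quad(p\in\Delta). \tag{12}$$

**Step 7.2 (the curve $D$).** *Claim: a general $D\in|\mathcal I_\Delta(mh+l)|$ is a smooth irreducible curve containing $\Delta$.*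

Points outside $\Delta$ are not base points. Let $x\in S\setminus\Delta$, and let $T=\pi^*L$ for a general line $L\ni\pi(x)$. Since $\pi(x)\notin\pi(\Delta)$, we have $T\cap\Delta=\emptyset$. From
$$0\to\mathcal I_\Delta(mh)\to\mathcal I_\Delta(mh+l)\to\mathcal O_T(mh+l)\to0$$
and (12), sections of $\mathcal I_\Delta(mh+l)$ surject onto $H^0(\mathcal O_T(mh+l))$. Either $T\cong\mathbf P^1$ and the degree is $3m+1$, or $x\in E_i$ and $T=E_i+T'$ is a chain of two $\mathbf P^1$'s with degrees $m$ and $2m+1$. A line bundle of non-negative degree on $\mathbf P^1$ is globally generated, and on the chain sections of the two parts can be glued at the node. So $\mathcal O_T(mh+l)$ is globally generated, and $x$ is not a base point.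

Smoothness at $p\in\Delta$. Let $T=\pi^*L$ with $L\ni\pi(p)$ general, so $T\cong\mathbf P^1$ and $T\cap\Delta=\{p\}$. The sections of $\mathcal I_\Delta(mh+l)$ vanishing on $T$ are those of $\mathcal I_{\Delta\setminus p}(mh)$ times the equation of $T$, giving
$$0\to\mathcal I_{\Delta\setminus p}(mh)\to\mathcal I_\Delta(mh+l)\to\mathcal O_T(mh+l)(-p)\to0 .$$
By (12), sections surject onto $H^0(\mathcal O_{\mathbf P^1}(3m))$. So some member meets $T$ transversally at $p$ and is smooth there; hence so is the general member.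

The base locus is exactly $\Delta$, so by Bertini the general $D$ is smooth away from $\Delta$, hence smooth. Since $mh+l$ is nef and big, $H^1(\mathcal O_S(-D))=0$ by Kawamata–Viehweg vanishing. So $h^0(\mathcal O_D)=1$ and $D$ is connected, hence irreducible. The claim is proved.

**Step 7.3 (the nodal curve $X=C\cup D$).** *We record the local equations and check the numbers.* Fix such a $D$ and let $X=C\cup D$. Then $C\cap D=\Delta$. Near $p\in\Delta$ choose analytic coordinates $(x',y',z)$ with $S=\{z=0\}$ and $C=\{x'=y'=0\}$, and write $D=\{k(x',y')=0\}\subset S$. Put $y=k(x',y')$ and let $x$ be a complementary linear form in $x',y'$. Then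
$$S=\{z=0\},\quad C=\{x=y=0\},\quad D=\{y=z=0\},\quad \mathcal I_X=(x,y)\cap(y,z)=(y,xz). \tag{13}$$
So $X$ is nodal and a local complete intersection. We have $\deg D=h\cdot(mh+l)=3(m+1)$, so $\deg X=d_m+3(m+1)=d_{m+1}$. By adjunction $2g(D)-2=(mh+l)((m-1)h+l)=3m^2+3m-2$, so $g(D)=\frac{3m^2+3m}2$ and
$$p_a(X)=g_m+g(D)+d_m-1=m^3+3m^2+2m=(m+1)^3-(m+1)=g_{m+1}.$$

For $m=0$: $C$ is a line, $\Delta=\{p\}$, and $D$ is the preimage of a general line through $\pi(p)$, a twisted cubic. So $X$ is a line and a twisted cubic meeting in one point, a degenerate rational quartic.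

**Step 7.4 (the basic sequence).** *We express $\mathcal I_X(m+1)$ through $E_m$ and $F$.* Since $\mathcal I_S\subset\mathcal I_D$, we have $\mathcal I_X\cap\mathcal I_S=\mathcal I_C\cap\mathcal I_S$. The equation $s$ of $S$ is a non-zero-divisor on $\mathcal O_C$, so this equals $\mathcal I_S\mathcal I_C\cong\mathcal I_C(-1)$. Also $(\mathcal I_X+\mathcal I_S)/\mathcal I_S=\mathcal I_{D,S}$: at $p\in\Delta$ because $(y,xz)+(z)=(y,z)$, and elsewhere on $S$ because $X=D$ there. Twisting by $m+1$, and using $D\sim mh+l=(m+1)h-\alpha$: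
$$0\to E_m\xrightarrow{\ s\ }E_X\to F\to0,\qquad E_X:=\mathcal I_X(m+1),\quad F=\mathcal O_S(\alpha). \tag{14}$$
Hence $E_X\in\mathrm{Ku}(Y)$ and $[E_X]=v+(m+1)w$. The sequence does not split, since $E_X$ is torsion-free and $F$ is torsion.

**Step 7.5 ($E_X$ is stable).** $E_m$ is stable by induction, $F$ by Proposition 5.2, and $\mathrm{Ext}^1(F,E_m)\ne0$. So (6) gives $-1\le\phi(E_m)-\phi(F)\le\frac23$. By (8), $\phi(E_m)-\phi(F)\in\psi_m-\frac16+2\mathbf Z$. The interval has length $<2$ and contains $\psi_m-\frac16$. Hence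
$$0<\phi(F)-\phi(E_m)=\tfrac16-\psi_m\le\tfrac16. \tag{15}$$
The HN phases of $E_X$ lie in $[\phi(E_m),\phi(F)]$: a first HN factor of larger phase would have no maps to $E_m$ or $F$, hence none to $E_X$, and dually for the last factor. So the HN factors have non-zero classes in the closed cone spanned by $v+mw$ and $w$. These two vectors form a basis of $N$, so the classes are non-negative integral combinations, with sum $(v+mw)+w$. If $E_X$ is not semistable, there are therefore exactly two HN factors, of classes $w$ and $v+mw$. The first, $A$, has the larger phase, so $[A]=w$ and $\phi(A)=\phi(F)$, and $A$ is stable by Lemma 5.1(ii). The map $A\to E_X$ is non-zero (otherwise $A$ would be a summand of $B[-1]$, $B$ the second factor, whose phase is $<\phi(A)-1$). Since $\mathrm{Hom}(A,E_m)=0$ by phases, the composition $A\to E_X\to F$ is non-zero. It is a map between stable objects of equal phase, hence an isomorphism, and (14) splits, a contradiction. So $E_X$ is semistable. Its class is primitive, so it is stable.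

**Step 7.6 (unobstructedness and two surjections).** *We collect the vanishing needed for smoothing.* By Lemma 5.1(i), $\mathrm{Ext}^2(E_X,E_X)=0$, so $H^1(N_X)=0$ by Lemma 1.9, and $\mathrm{Hilb}(Y)$ is smooth at $[X]$. Moreover $\mathrm{Ext}^2(E_m,E_m)=0$. Also $\mathrm{Ext}^2(F,E_X)=0$: otherwise (6) gives $\phi(F)-\phi(E_X)\ge\frac13$, while $\phi(F)-\phi(E_X)\le\frac16$ by (15). So from (14) both maps
$$H^0(N_X)=\mathrm{Ext}^1(E_X,E_X)\twoheadrightarrow\mathrm{Ext}^1(E_m,E_X)\twoheadrightarrow\mathrm{Ext}^1(E_m,F) \tag{16}$$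
are surjective, their cokernels lying in $\mathrm{Ext}^2(F,E_X)$ and $\mathrm{Ext}^2(E_m,E_m)$.

## 8. Every node of $X$ can be smoothed

Near $p\in\Delta$ a section of $N_X$ is a pair $(a,b)$, meaning $y\mapsto a$, $xz\mapsto b$. To first order the node is smoothed if $b(p)\neq0$. We need one $\xi\in H^0(N_X)$ with $b(p)\ne0$ at all $p$.

**Step 8.1 (reading off $b(p)$).** *We identify $\xi\mapsto(b(p))_p$ with a map through (16).* The sheaf $\mathcal I_X$ has generators $f_1=y$, $f_2=xz$ and the relation $xzf_1-yf_2=0$. So $\mathcal Ext^1(\mathcal I_X,M)=M/\mathcal I_XM$. Under the connecting map of Lemma 1.9, $(a,b)$ corresponds to the class of $xz\tilde a-y\tilde b$ in $\mathcal I_X/\mathcal I_X^2$, where $\tilde a,\tilde b$ are lifts of $a,b$.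

The subsheaf $z\mathcal I_C\subset\mathcal I_X$, which is $E_m\subset E_X$ untwisted, has generators $g_1=zx=f_2$, $g_2=zy=zf_1$ and the relation $yg_1-xg_2=0$. So $\mathcal Ext^1(z\mathcal I_C,M)=M/(x,y)M$. The relation $yg_1-xg_2$ goes to $yf_2-xzf_1=-(xzf_1-yf_2)$. So the inclusion induces $M/\mathcal I_XM\to M/(x,y)M$, $\mu\mapsto-\mu$. Finally take $M=\mathcal I_X/z\mathcal I_C=\mathcal I_{D,S}=y\mathcal O_S$. The image of $(a,b)$ in $y\mathcal O_S/(x,y)y\mathcal O_S=\mathbf C\cdot y$ is the class of $-(xz\tilde a-y\tilde b)|_S=y\tilde b|_S$, which is $b(p)\,y$.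

The map $\mathrm{Ext}^1(P,Q)\to H^0(\mathcal Ext^1(P,Q))$ is natural in $P$ and $Q$, and for $P=Q=E_X$ it is the isomorphism of Lemma 1.9. The sheaf $\mathcal Ext^1(E_m,F)$ is supported on $C\cap S=\Delta$, with one-dimensional stalks. So $\xi\mapsto(b(p))_{p\in\Delta}$ is (16) followed by
$$\mathrm{Ext}^1(E_m,F)\to H^0(\mathcal Ext^1(E_m,F))=\bigoplus_{p\in\Delta}\mathbf C_p. \tag{17}$$

**Step 8.2 (each component of (17) is non-zero).** *Here (12) enters a second time.* Since $\mathcal I_C\otimes^L\mathcal O_S=\mathcal I_{\Delta,S}$, adjunction with $L=\mathcal O_S(\alpha-mh)$ identifies (17) with $\mathrm{Ext}^1_S(\mathcal I_\Delta,L)\to H^0(\mathcal Ext^1_S(\mathcal I_\Delta,L))$. Consider the morphism $\mathcal O_\Delta[-1]\to\mathcal I_\Delta$ from $0\to\mathcal I_\Delta\to\mathcal O_S\to\mathcal O_\Delta\to0$. As $L$ is a line bundle, $\mathcal Ext^1_S(\mathcal I_\Delta,L)\cong\mathcal Ext^2_S(\mathcal O_\Delta,L)$, and $\mathrm{Ext}^2_S(\mathcal O_\Delta,L)=H^0(\mathcal Ext^2_S(\mathcal O_\Delta,L))$. So by naturality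 (17) is the connecting map $\mathrm{Ext}^1_S(\mathcal I_\Delta,L)\to\mathrm{Ext}^2_S(\mathcal O_\Delta,L)$. Its image is the kernel of $\mathrm{Ext}^2_S(\mathcal O_\Delta,L)\to H^2(L)$. By Serre duality with $\omega_S=\mathcal O_S(-h)$, the last map is dual to the evaluation
$$\mathrm{ev}:H^0(\mathcal O_S((m-1)h-\alpha))\to\bigoplus_{p\in\Delta}\mathbf C_p .$$
So the image of (17) is the annihilator of $\mathrm{im}(\mathrm{ev})$.

Suppose the $p$-component vanishes on this annihilator. Then the $p$-th basis vector lies in $\mathrm{im}(\mathrm{ev})$: there is $t\in H^0((m-1)h-\alpha)$ vanishing on $\Delta\setminus p$ with $t(p)\neq0$. Now $h^2(h+\alpha)=h^0(-2h-\alpha)=0$, so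
$$h^0(\mathcal O_S(h+\alpha))\ge\chi(\mathcal O_S(h+\alpha))=1+\tfrac12\big((h+\alpha)^2+(h+\alpha)\cdot h\big)=1+\tfrac12(1+3)=3 .$$
Thus $t\cdot H^0(h+\alpha)$ is a subspace of dimension at least $3$ in $H^0(\mathcal I_{\Delta\setminus p}(mh))$, which has dimension $1$ by (12). This is a contradiction.

**Step 8.3 (smoothing).** *We pass from first order to an honest family.* By (16) and Step 8.2, for each $p$ the sections with $b(p)=0$ form a proper subspace of $H^0(N_X)$. So a general $\xi\in H^0(N_X)$ has $b(p)\ne0$ at all $p\in\Delta$. Since $\mathrm{Hilb}(Y)$ is smooth at $[X]$, there is a smooth pointed curve $(B,0)\to(\mathrm{Hilb}(Y),[X])$ with tangent vector $\xi$. Let $t$ be a local parameter on $B$ at $0$. Near $p$ the family is given by $y+t(\cdots)=0$ and $xz+t(\pm b+\cdots)=0$. Solving the first equation for $y$, the total space becomes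
$$xz+t\,\hat b(x,z,t)=0,\qquad\hat b(0)\neq0 .$$
The $t$-derivative at the origin is $\hat b(0)\ne0$, so this is a smooth surface with coordinates $x,z$, on which $t=xz\cdot u$ with a unit $u$. The gradient of $t$ is $\big(z(u+xu_x),\,x(u+zu_z)\big)$, which near the origin vanishes only at $x=z=0$. So near $p$ the fibers $X_t$ with $t\neq0$ are smooth. Away from the nodes $X$ is smooth, so the family is smooth there near $t=0$. By properness $X_t$ is smooth for general $t$. It is connected, since $h^0(\mathcal O_{X_t})\le h^0(\mathcal O_X)=1$, where $X$ is reduced and connected because $\Delta\neq\emptyset$.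

**Step 8.4 (end of the induction).** For general $t\in B$, $X_t$ is a smooth irreducible curve. Since $E_X\in\mathrm{Ku}(Y)$ and $H^1(N_X)=0$, semicontinuity gives $H^*(\mathcal I_{X_t}(m+1))=H^*(\mathcal I_{X_t}(m))=0$ and $H^1(N_{X_t})=0$. So $\{C'\in\mathcal U_{m+1}:H^1(N_{C'})=0\}$ is non-empty. As $m+1\ge1$, Proposition 6.1, applied to an irreducible open neighborhood of $[X_t]$ in this smooth scheme, gives a smooth irreducible curve $C_{m+1}$ with $\mathcal I_{C_{m+1}}(m+1)\in\mathrm{Ku}(Y)$ $\sigma$-stable. By the computation in Section 2 it has degree $d_{m+1}$ and genus $g_{m+1}$. This completes the induction and the proof of Theorem 1. $\blacksquare$
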